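\title{Finitely many symmetries do not force formal integrability of scalar evolutionary equations}

\begin{abstract}
An equation $u_t=f(u)u_x+\sum_{k\ge1}\epsilon^kQ_k$ with $f'\ne0$ and homogeneous differential polynomials $Q_k$ is reduced to $v_t=f(v)v_x$ by a formal change of variable that is singular at $u_x=0$. It is called formally integrable if, for every smooth $g$, the flow $v_s=g(v)v_x$ rewritten in the variable $u$ again has differential polynomial coefficients. We show that one nondegenerate flow with this property does not imply formal integrability, and neither does any finite number of them: for every linear differential operator $L=\sum_{i=1}^r\ell_i(u)\partial_u^i$ with $Lf=0$ we construct an equation for which the flow attached to $g$ is polynomial exactly when $Lg=0$. We also prove that these flows do not depend on the choice of the reducing transformation within a natural class, and that an infinite family of polynomial flows with densely nonvanishing Wronskians does imply formal integrability.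
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection{Equations, reducing transformations, symmetries}

Let $J\subset\mathbb R$ be an open interval and $C=C^\infty(J)$. For a scalar function $u=u(x,t)$ with values in $J$ write $u_j=\partial_x^ju$ and $u_0=u$. A \emph{differential polynomial} is an element of $A=C[u_1,u_2,\dots]$. We grade $A$ by $\deg u_j=j$ for $j\ge1$ and $\deg q=0$ for $q\in C$, so that the degree counts $x$-derivatives, and we write $A_k$ for the homogeneous part of degree $k$. With a formal parameter $\epsilon$, a \emph{generalized evolutionary PDE} is an equation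
\begin{equation}\label{eq:pde}
u_t=f(u)u_1+\sum_{k\ge1}\epsilon^kQ_k,\qquad Q_k\in A_{k+1},\qquad f'\ne0\ \text{ on } J .
\end{equation}
The KdV equation $u_t=uu_x+\frac{\epsilon^2}{12}u_{xxx}$ is an example.

On smooth functions of finitely many of the variables $u,u_1,u_2,\dots$ we use the derivations
\[
D=\sum_{j\ge0}u_{j+1}\partial_{u_j},\qquad E_P=\sum_{j\ge0}(D^jP)\,\partial_{u_j}.
\]
Here $D$ is the total $x$-derivative, and $E_PF$ is the $s$-derivative of $F$ along the flow $u_s=P$. From $[\partial_{u_j},D]=\partial_{u_{j-1}}$ for $j\ge1$ and $[\partial_u,D]=0$ one gets $[E_P,D]=0$. The commutator $[E_P,E_Q]$ is a vector field that commutes with $D$, so it is determined by its value on $u$, and $[E_P,E_Q]=E_{E_PQ-E_QP}$. For $g,h\in C$ the expression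
\begin{equation}\label{eq:commute}
E_{gu_1}(hu_1)=(gh)'u_1^2+gh\,u_2
\end{equation}
is symmetric in $g$ and $h$. Hence the unperturbed flows $u_s=g(u)u_x$, $g\in C$, all commute: the equation $v_t=f(v)v_x$ has a family of symmetries parametrized by one function of one variable. Formal integrability asks that this whole family survive the perturbation.

To make this precise, consider a formal change of variable $v=Y=u+\sum_{k\ge1}\epsilon^kF_k$. For $y=u+\eta$ with $\eta=O(\epsilon)$ and $g\in C$ put $g(y)=\sum_{i\ge0}g^{(i)}(u)\eta^i/i!$. By the chain rule, $v=Y$ carries the flow $u_s=W$ to $v_s=g(v)v_x$ if and only if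
\begin{equation}\label{eq:reduce}
E_WY=g(Y)\,DY .
\end{equation}
A \emph{reducing} (or \emph{quasi-Miura}) \emph{transformation} of \eqref{eq:pde} is such a change of variable that satisfies \eqref{eq:reduce} with $g=f$ and $W$ the right side of \eqref{eq:pde}. Each $F_k$ is a smooth function of finitely many jet variables on the region $u_1\ne0$; it may involve, for example, $u_1^{-1}$ and $\log u_1$, and it is homogeneous of degree $k$ for the grading extended by $\deg u_1^{-1}=-1$, $\deg\log u_1=0$. It is known that every equation \eqref{eq:pde} admits a reducing transformation; for KdV, $v=u+\frac{\epsilon^2}{24}\partial_x^2(-\log u_x)+O(\epsilon^4)$. Our proofs do not use this existence result.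

Fix a reducing transformation $T$, given by $Y$. For each $g\in C$, equation \eqref{eq:reduce} has a unique solution $W(g)=\sum_{k\ge1}\epsilon^{k-1}W_k(g)$. Indeed $E_WY=W+\sum_k\epsilon^kE_WF_k$, so, with $[\,\cdot\,]_l$ denoting the coefficient of $\epsilon^l$,
\begin{equation}\label{eq:recursion}
W_{l+1}(g)=[g(Y)DY]_l-\sum_{k=1}^{l}E_{W_{l+1-k}(g)}F_k ,\qquad W_1(g)=gu_1 .
\end{equation}
The flow $u_s=W(g)$ is $v_s=g(v)v_x$ rewritten in the variable $u$. A priori it inherits the singularities of the $F_k$. When every $W_k(g)$ is the restriction to $u_1\ne0$ of an element of $A_k$, the flow has the same shape as \eqref{eq:pde} and is a symmetry of \eqref{eq:pde}. Put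
\[
S=\{g\in C:\ W_k(g)\in A_k\ \text{ for all } k\ge1\}.
\]
Equation \eqref{eq:pde} is \emph{formally integrable} if $S=C$. Since $W(g)$ is linear in $g$, the set $S$ is a linear subspace. It contains $f$, because $W(f)$ is the right side of \eqref{eq:pde}, and it contains $1$, because $E_{u_1}=D$ gives $W(1)=u_1$.

\subsection{The question}

The functions $af+b$ lie in $S$ for every equation and carry no information. A function $h$ is far from these if
\begin{equation}\label{eq:nondeg}
h''-\frac{h'}{f'}f''=f'\Big(\frac{h'}{f'}\Big)'\ne0\qquad\text{at every point of } J .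
\end{equation}
The following question comes from \cite{LZ}; one reducing transformation $T$ is fixed and used on both sides.
\begin{quote}
\emph{Is it true that \eqref{eq:pde} is formally integrable if and only if there is $h\in S$ satisfying \eqref{eq:nondeg}?}
\end{quote}
The ``only if'' half holds: $h=f^2/2$ has $h''-\frac{h'}{f'}f''=f'^2\ne0$. To see why one may expect the ``if'' half, note that
\begin{equation}\label{eq:B}
W_k(g)=\sum_{j=0}^{N_k}g^{(j)}(u)\,B_{k,j},
\end{equation}
where $N_k$ and the smooth functions $B_{k,j}$ on $u_1\ne0$ do not depend on $g$. This follows from \eqref{eq:recursion} by induction: $[g(Y)DY]_l$ has this form by the definition of $g(Y)$, and the form is preserved by $E_{(\cdot)}F_k$ because $D(g^{(j)}B)=g^{(j+1)}u_1B+g^{(j)}DB$. Taking $g=1$ gives $B_{k,0}=0$ for $k\ge2$. Suppose now that only $B_{k,1}$ and $B_{k,2}$ could fail to be polynomial. If $f,h\in S$, then $f'B_{k,1}+f''B_{k,2}$ and $h'B_{k,1}+h''B_{k,2}$ lie in $A_k$; the determinant $f'h''-f''h'$ of this system is nowhere zero by \eqref{eq:nondeg}; Cramer's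 rule gives $B_{k,1},B_{k,2}\in A_k$, and $S=C$. So the question is whether a singularity can multiply $g'''$, or a higher derivative of $g$, without being detected by $f$ and $h$. It can.

\subsection{Results}

\begin{theorem}\label{thm:main}
Let $f\in C$ with $f'\ne0$ on $J$, and let $L=\sum_{i=1}^r\ell_i(u)\partial_u^i$ $(r\ge1$, $\ell_i\in C)$ satisfy $Lf=0$. Then there are an equation \eqref{eq:pde} with leading term $f(u)u_x$ and a reducing transformation of it, whose $F_k$ are polynomials in $u_1^{\pm1},u_2,u_3,\dots$ with coefficients in $C$, such that $S=\ker L$.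
\end{theorem}

The operator $L$ has no term of order zero because $1\in S$. Write $\operatorname{Wr}(g_1,\dots,g_N)=\det(g_i^{(j-1)})_{1\le i,j\le N}$ for the Wronskian.

\begin{corollary}\label{cor:main}
Let $f'\ne0$ on $J$ and let $h_2,\dots,h_s\in C$ be such that $\operatorname{Wr}(f',h_2',\dots,h_s')$ is nowhere zero. Then some equation \eqref{eq:pde} with leading term $f(u)u_x$ has $S=\operatorname{span}\{1,f,h_2,\dots,h_s\}\ne C$. In particular, for every $f$ and every $h$ satisfying \eqref{eq:nondeg} some equation has $S=\operatorname{span}\{1,f,h\}$, and the answer to the question is negative.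
\end{corollary}

\begin{proof}
Let $Lg=\operatorname{Wr}(f',h_2',\dots,h_s',g')/\operatorname{Wr}(f',h_2',\dots,h_s')$. Expanding the determinant along the entries that contain $g$ gives $Lg=g^{(s+1)}+\ell_sg^{(s)}+\dots+\ell_1g'$ with $\ell_i\in C$. The equation $Lg=0$ is a linear ordinary differential equation of order $s$ for $g'$ with leading coefficient $1$. Its solution space has dimension $s$ and contains the independent functions $f',h_2',\dots,h_s'$. Hence $\ker L=\operatorname{span}\{1,f,h_2,\dots,h_s\}$, and Theorem~\ref{thm:main} applies. For $s=2$, $\operatorname{Wr}(f',h')=f'\,(h''-\frac{h'}{f'}f'')$.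
\end{proof}

The simplest counterexample has $f=u$, $h=u^2/2$, $L=\partial_u^3$: the left side of \eqref{eq:nondeg} is $1$, $h\in S$, and $u^3\notin S$. It is described in Example~\ref{ex:counter}.

Since the question fixes $T$, Theorem~\ref{thm:main} settles it. Two complements concern the following class of transformations.

\begin{definition}\label{def:class}
On the region $u_1>0$, let $\mathcal L_K$ $(K\in\mathbb Z)$ be the space of finite sums $\sum_iP_i(\log u_1)^i$, where each $P_i$ is smooth in $u\in J$, $u_1>0$, $u_2,\dots,u_m\in\mathbb R$ for some $m$, and $P_i(u,\lambda u_1,\lambda^2u_2,\dots)=\lambda^KP_i$ for $\lambda>0$. Let $\mathcal L$ be the ring of finite sums of such homogeneous elements. On $u_1<0$ use the same definition with $\log|u_1|$. A reducing transformation is \emph{of class $\mathcal L$} if $F_k\in\mathcal L_k$ for all $k$ on each of the two regions.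
\end{definition}

The transformations of Theorem~\ref{thm:main} are of class $\mathcal L$.

\begin{theorem}\label{thm:indep}
For a given equation \eqref{eq:pde}, the flows $W(g)$ and the set $S$ are the same for all reducing transformations of class $\mathcal L$.
\end{theorem}

So the counterexamples persist for every reducing transformation in this class.

\begin{theorem}\label{thm:infinite}
Let $T$ be of class $\mathcal L$. If for every $N$ there are $g_1,\dots,g_N\in S$ with $\operatorname{Wr}(g_1',\dots,g_N')\ne0$ on a dense subset of $J$, then \eqref{eq:pde} is formally integrable. In particular this holds if $S$ contains infinitely many linearly independent real-analytic functions.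
\end{theorem}

Section~\ref{sec:first} shows the mechanism at first order in the perturbation and outlines the construction; Sections \ref{sec:rings}--\ref{sec:factor} prove Theorem~\ref{thm:main}; Sections \ref{sec:indep} and \ref{sec:infinite} prove Theorems \ref{thm:indep} and \ref{thm:infinite}.

\section{The first order: poles at $u_x=0$}\label{sec:first}

We build the transformation first and read off the equation from it: any $Y$ with $W(f)$ polynomial defines an equation $u_t=W(f)$ that $Y$ reduces. If $Y=u+\epsilon^kF+O(\epsilon^{k+1})$, then \eqref{eq:recursion} gives $W(g)=gu_1+\epsilon^k\delta_gF+O(\epsilon^{k+1})$, where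
\begin{equation}\label{eq:delta}
\delta_gF=g'u_1F-D_gF,\qquad D_g=E_{gu_1}-gD .
\end{equation}
The derivation $D_g$ satisfies $D_gu=0$, $D_gu_1=g'u_1^2$ and
\begin{equation}\label{eq:DgD}
[D_g,D]=[-gD,D]=g'u_1D .
\end{equation}

\begin{example}\label{ex:kdv}
By \eqref{eq:DgD}, $D_gD^2\chi=D(DD_g\chi+g'u_1D\chi)+g'u_1D^2\chi$ for any $\chi$, so $\delta_gD^2\chi=-D(DD_g\chi+g'u_1D\chi)$. For $\chi=\log u_1$ we have $D_g\chi=g'u_1$ and $D\chi=u_2/u_1$. Hence the KdV term $F=-\frac1{24}D^2\log u_1$ gives $\delta_gF=\frac1{24}D(2g'u_2+g''u_1^2)$. This equals $u_3/12$ for $g=u$, and it is polynomial for every $g$, although $F$ has poles at $u_1=0$.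
\end{example}

We look for $F$ whose pole cancels for some $g$ only. Take $F=P/u_1$ with $P$ a polynomial in $u_2,u_3,\dots$. By \eqref{eq:delta},
\[
\delta_g(P/u_1)=2g'P-\frac{D_gP}{u_1},
\]
so only $D_gP$ modulo $u_1$ matters. The recursion $D_gu_{j+1}=D(D_gu_j)+g'u_1u_{j+1}$, which is \eqref{eq:DgD} applied to $u_j$, gives
\begin{align*}
D_gu_2&=3g'u_1u_2+g''u_1^3,\\
D_gu_3&=3g'u_2^2+4g'u_1u_3+6g''u_1^2u_2+g'''u_1^4,\\
D_gu_4&\equiv10g'u_2u_3+u_1(5g'u_4+15g''u_2^2)\pmod{u_1^2},\\
D_gu_5&\equiv g'(10u_3^2+15u_2u_4)+15g''u_2^3\pmod{u_1}.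
\end{align*}
Modulo $u_1$, the variable $u_2$ is invariant, $g'$ first acts on $u_3$, and $g''$ first acts on $u_5$.

\begin{example}\label{ex:r2}
We seek $P$ that detects $g''$ but not $g'$. Try $P=9u_2^2u_5+\alpha u_2u_3u_4+\beta u_3^3$, of degree $9$. Modulo $u_1$,
\[
D_gP\equiv g'\big[(135+3\alpha)u_2^3u_4+(90+10\alpha+9\beta)u_2^2u_3^2\big]+135\,g''u_2^5 .
\]
The bracket vanishes for $\alpha=-45$, $\beta=40$. So for $P=9u_2^2u_5-45u_2u_3u_4+40u_3^3$ and $Y=u+\epsilon^8P/u_1+O(\epsilon^9)$,
\[
W_9(g)\in-135\,g''\,\frac{u_2^5}{u_1}+A_9 ,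
\]
which is polynomial exactly when $g''=0$. This is Theorem~\ref{thm:main} for $f=u$, $L=\partial_u^2$, at first order.
\end{example}

Two problems remain: to find such a $P$ for every $L$, and to continue to all orders in $\epsilon$, canceling the new poles for all $g\in\ker L$ at once. The method of characteristics suggests how to do both. We describe the picture informally; the later sections do not rely on it.

Under $u_s=g(u)u_x$ each point of the graph of $u$ moves horizontally with velocity $-g(u)$, which depends only on its height, and $D_gG$ is the derivative of a jet function $G$ along this motion. Suppose $D_gG=0$, and move each point of the graph horizontally by $\epsilon^\kappa G$, that is, define $v$ by $u(x)=v(x+\epsilon^\kappa G(x))$. The displacement attached to a point stays constant while the point moves, so $v$ solves $v_s=g(v)v_x$, to all orders in $\epsilon$. To first order $v=u-\epsilon^\kappa Gu_1$, and indeed \eqref{eq:delta} gives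
\begin{equation}\label{eq:deltaG}
\delta_g(-Gu_1)=-g'u_1^2G+D_g(Gu_1)=u_1D_gG .
\end{equation}
The term $F=P/u_1$ corresponds to $G=-P/u_1^2$, which is invariant only up to terms of higher order in $u_1$. We need an exact invariant of positive degree with a double pole. Among functions of class $\mathcal L$ there is none when $g'\ne0$ (Lemma~\ref{lem:kernel}), so we must leave this class. The construction has three steps.

\emph{Step 1} (Section~\ref{sec:critical}). Exact invariants come from the critical point of $u$ near $x$. Let $U_j$ be the value of $u_j$ there. The critical value $U_0$ and the second derivative $U_2$ are invariant under all flows, and a suitable function $Z$ of the $U_j$ has $s$-derivative $-(Lg)(U_0)$. The $U_j$ are power series in $u_1$ with negative powers of $u_2$, and $u-U_0\sim u_1^2/(2u_2)$ supplies the double pole.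

\emph{Step 2} (Section~\ref{sec:singular}). The shift by $G=U_2^MZ/(u-U_0)$ gives a change of variable $X$ that carries $u_s=gu_1$ to $v_s=g(v)v_x$ for all $g\in\ker L$. It is not admissible: it is an infinite series in $u_1$ and is singular at $u_2=0$.

\emph{Step 3} (Section~\ref{sec:factor}). We compose $X$ with a change of variable that is regular at $u_1=0$, chosen so that the result $Y$ consists of finitely many polar terms in $u_1$ at each order, with no negative power of $u_2$. For $g\in\ker L$ the flow $W(g)$ is then regular at $u_1=0$, being conjugate to $gu_1$ by the regular change of variable, and regular at $u_2=0$, being computed from $Y$. Hence it is polynomial.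

\section{Three rings}\label{sec:rings}

We need a ring that contains both the series of Step 1 and the Laurent polynomials of Step 3, on which $D$ and the derivations $E_\alpha$ act.

\subsection{Definitions}

A \emph{monomial} is $m=u_1^au_2^b\prod_{j\ge3}u_j^{a_j}$ with $a,b\in\mathbb Z$, $a_j\ge0$, finitely many $a_j$ nonzero; a \emph{term} is $qm$ with $q\in C$. The \emph{order} of $m$ is $a$, its \emph{degree} is $K=a+2b+\sum_{j\ge3}ja_j$, its \emph{count} is $n=a+b+\sum_{j\ge3}a_j$, and its \emph{weight} is $\omega=3n-K$. All four are additive under multiplication, and $u_j$ has weight $3-j$ for $j\ge1$. Computing $K-2n$ and $3n-K$ gives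
\begin{equation}\label{eq:identities}
\sum_{j\ge3}(j-2)a_j=K-2n+a,\qquad b=\omega-2a+\sum_{j\ge4}(j-3)a_j .
\end{equation}
Let $\mathcal F(K,n_0,a_0)$ be the set of formal sums $\sum q_mm$, $q_m\in C$, over the monomials of degree $K$, count $\ge n_0$ and order $\ge a_0$. \emph{Only finitely many of these monomials have a given order $a$}: by the first identity $n_0\le n\le(K+a)/2$, for each such $n$ there are finitely many $(a_j)_{j\ge3}$, and then $b$ is determined. (Without the bound on the count this fails: the monomials $(u_3^2u_2^{-3})^i$ all have degree $0$ and order $0$.) Define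
\begin{itemize}
\item $\widehat R_K=\bigcup_{n_0,a_0}\mathcal F(K,n_0,a_0)$;
\item $\widehat A_K\subset\widehat R_K$, the elements all of whose monomials have $a\ge0$;
\item $R_K\subset\widehat R_K$, the finite sums all of whose monomials have $b\ge0$;
\end{itemize}
and let $\widehat R,\widehat A,R$ be the direct sums over $K$. Elements of $\widehat R$ are Laurent series in $u_1$ with coefficients in $C[u_2^{\pm1},u_3,\dots]$; those of $\widehat A$ are regular at $u_1=0$; and $R=C[u_1^{\pm1},u_2,u_3,\dots]$. The fact on which Step 3 rests is immediate from the definitions: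
\begin{equation}\label{eq:intersection}
\widehat A_K\cap R_K=A_K .
\end{equation}

A family $(P_i)$ in a fixed $\mathcal F(K,n_0,a_0)$ is \emph{summable} if for each $a$ only finitely many $P_i$ contain monomials of order $\le a$. Its sum is taken coefficientwise and does not depend on ordering or grouping; every element is the sum of its terms. An additive operator $\Phi$ on $\widehat R$ is \emph{continuous} if it is a finite sum of additive operators each of which maps $\mathcal F(K,n_0,a_0)$ into $\mathcal F(K+K',n_0+n',a_0+a')$ for all $K,n_0,a_0$, with fixed shifts $K',n',a'$. Such an operator commutes with sums of summable families, since it sends a tail of order $\ge a$ to an element of order $\ge a+a'$. Conversely, if $\Phi(qm)\in\mathcal F(K+K',n+n',a+a')$ is given on terms, additively in $q$, then the family $\Phi(q_mm)$ is summable by the finiteness property, and $\Phi(\sum q_mm)=\sum\Phi(q_mm)$ defines a continuous operator.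

For a given order only finitely many pairs of monomials contribute to a product, so
\[
\mathcal F(K,n_0,a_0)\,\mathcal F(K',n_0',a_0')\subset\mathcal F(K+K',n_0+n_0',a_0+a_0') .
\]
Thus $\widehat R$ is a ring, $\widehat A$ and $R$ are subrings, and multiplication by a fixed element is continuous. If $\nu\in\mathcal F(0,0,1)$, then $\nu^i\in\mathcal F(0,0,i)$, the geometric series is summable, and $u_1^pu_2^q(1+\nu)$ is invertible. Since $C$ has zero divisors, we cancel only invertible factors.

\subsection{Derivations}

\begin{lemma}\label{lem:derivations}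
The operators $D$ and $E_\alpha$, $\alpha\in\widehat A$, are continuous derivations of $\widehat R$ that preserve $\widehat A$; $D$ maps $\mathcal F(K,n_0,a_0)$ into $\mathcal F(K+1,n_0,a_0-1)$, and $E_\alpha$ raises degrees by $K'$ if $\alpha\in\widehat A_{K'}$. For $\alpha,\beta\in\widehat A$,
\[
[E_\alpha,D]=0,\qquad[E_\alpha,E_\beta]=E_\gamma\ \text{ with }\ \gamma=E_\alpha\beta-E_\beta\alpha\in\widehat A .
\]
Moreover $E_PQ$ is defined, as a finite sum, for $P\in\widehat R$, $Q\in R$, and lies in $R$ if $P\in R$.
\end{lemma}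

\begin{proof}
On a term, $D$ is a finite sum. Each summand raises the degree by $1$ and does not lower the count; only $u_2\partial_{u_1}$ lowers the order, by $1$, and it kills monomials of order $0$. So $D$ extends continuously and preserves $\widehat A$. Let $\alpha\in\mathcal F(K',n',0)$. Then $D^j\alpha\in\mathcal F(K'+j,n',0)$ for all $j$. On a term of degree $K$, count $n$ and order $a$, the sum $\sum_jD^j\alpha\,\partial_{u_j}(qm)$ is finite, and each summand lies in $\mathcal F(K+K',n+n'-1,a-1)$. So $E_\alpha$ extends continuously, and it preserves $\widehat A$ because $\partial_{u_1}$ kills monomials of order $0$. For $\Phi=D$ or $E_\alpha$, the expression $\Phi(PQ)-\Phi(P)Q-P\Phi(Q)$ is continuous in $P$ and in $Q$ and vanishes on terms, so it vanishes.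

A continuous derivation that vanishes on $C$ and on all $u_j$ vanishes on terms by the Leibniz rule, hence everywhere. Apply this to $[E_\alpha,D]$: it kills $u_j$ since $E_\alpha u_{j+1}=D^{j+1}\alpha=DE_\alpha u_j$, and it kills $q\in C$ since $E_\alpha(q'u_1)=q''\alpha u_1+q'D\alpha=D(q'\alpha)$. Apply it to $[E_\alpha,E_\beta]-E_\gamma$: on $q\in C$ we have $E_\alpha(q'\beta)-E_\beta(q'\alpha)=q'\gamma$, and since all three operators commute with $D$, it also kills $u_j=D^ju$. The last statement holds because $Q$ involves finitely many variables and $R$ is closed under $D$ and the $\partial_{u_j}$.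
\end{proof}

The hypothesis $\alpha\in\widehat A$ gives the bound on the order of $D^j\alpha$ uniformly in $j$; for $\alpha=u_1^{-1}$ that order is $-1-j$. This is why only the regular part can be removed in Step 3.

\subsection{Weight and splitting}

The polar part of an element of $\widehat R_K$ is a finite sum, but it may contain negative powers of $u_2$. The weight excludes them. Write $\omega(P)\ge\omega_0$ if all monomials of $P$ have weight $\ge\omega_0$.

\begin{lemma}\label{lem:weight}
For $P,Q\in\widehat R$ and $\alpha\in\widehat A$, lower bounds on weights propagate by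
\[
\omega(PQ)\ge\omega(P)+\omega(Q),\qquad\omega(DP)\ge\omega(P)-1,\qquad\omega(E_\alpha Q)\ge\omega(\alpha)+\omega(Q)-3 .
\]
If $P\in\widehat R_K$ has $\omega(P)\ge3$ and $P=P^-+P^+$, where $P^-$ collects the monomials of order $a<0$, then $P^-\in R_K$, $P^+\in\widehat A_K$, and both have weight $\ge3$.
\end{lemma}

\begin{proof}
The weight is additive. In $D$, the summand $u_{j+1}\partial_{u_j}$ with $j\ge1$ changes the weight by $-1$, and $u_1\partial_u$ changes it by $+2$. In $E_\alpha$, the summand with $j\ge1$ removes a factor $u_j$ of weight $3-j$ and inserts $D^j\alpha$ of weight $\ge\omega(\alpha)-j$; the summand with $j=0$ multiplies by $\alpha$. For the splitting, the orders in $P^-$ are negative and bounded below, so $P^-$ is a finite sum, and by \eqref{eq:identities} its monomials have $b\ge3-2a>0$.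
\end{proof}

The threshold $3$ is dictated by the third inequality: the condition $\omega\ge3$ is preserved by $E_\alpha$ when $\omega(\alpha)\ge3$.

\subsection{Substitutions}

Operators on $\widehat R$ are extended to formal power series coefficientwise, and $E_\beta=\sum_l\epsilon^lE_{[\beta]_l}$ for a series $\beta$. A \emph{substitution} is a ring endomorphism $\varphi$ of $\widehat R[[\epsilon]]$ with $\varphi(\epsilon)=\epsilon$ (so it respects $\epsilon$-adic limits), $\varphi\equiv\mathrm{id}\pmod\epsilon$, and $\varphi(g)=g(\varphi(u))$ for all $g\in C$. It is invertible, with inverse $\sum_i(\mathrm{id}-\varphi)^i$.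

\begin{lemma}\label{lem:subst}
Let $E$ be $D$ or $E_\alpha$ with $\alpha\in\widehat A$, and let $g\in C$.
\begin{enumerate}
\item[(a)] $E(g(y))=g'(y)Ey$ for $y=u+O(\epsilon)$.
\item[(b)] $\exp(\xi E):\widehat R\to\widehat R[[\xi]]$ is a ring homomorphism and $\exp(\xi E)g=g(\exp(\xi E)u)$. In particular
\begin{equation}\label{eq:faa}
\sum_{m\ge0}\frac{\xi^m}{m!}D^mg=\sum_{i\ge0}\frac{g^{(i)}}{i!}\Big(\sum_{m\ge1}\frac{\xi^m}{m!}u_m\Big)^i .
\end{equation}
\item[(c)] For $\gamma\in\epsilon\widehat R[[\epsilon]]$, the map $P\mapsto\sum_m\gamma^mE^mP/m!$ is a substitution.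
\item[(d)] If $\varphi$ is a substitution, then $\varphi(g(y))=g(\varphi(y))$ for $y=u+O(\epsilon)$. Compositions and $\epsilon$-adic limits of substitutions are substitutions.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) With $y=u+\eta$ and $Eq=q'Eu$ for $q\in C$, differentiating term by term gives $\sum_ig^{(i+1)}\frac{\eta^i}{i!}Eu+\sum_{i\ge1}g^{(i)}\frac{\eta^{i-1}}{(i-1)!}E\eta=g'(y)Ey$.

(b) Multiplicativity is the Leibniz formula $E^m(PQ)/m!=\sum_{i+j=m}(E^iP/i!)(E^jQ/j!)$. Let $y=\exp(\xi E)u$, so $\partial_\xi y=Ey$. Then $\partial_\xi g(y)=g'(y)\partial_\xi y=E(g(y))$ by (a). So $g(y)$ and $\exp(\xi E)g$ both solve $\partial_\xi V=EV$, $V|_{\xi=0}=g$, which determines the coefficients of $V$ recursively.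

(c) Compose (b) with the ring homomorphism $\widehat R[[\xi]]\to\widehat R[[\epsilon]]$, $\xi\mapsto\gamma$, and extend $\epsilon$-linearly.

(d) Let $\varphi(u)=u+\zeta$. Then
\[
\varphi(g(y))=\sum_{i,l}g^{(i+l)}\frac{\zeta^l}{l!}\frac{\varphi(\eta)^i}{i!}=\sum_ng^{(n)}\frac{(\zeta+\varphi(\eta))^n}{n!}=g(\varphi(y)).
\]
For a composition, $\varphi\psi(g)=\varphi(g(\psi(u)))=g(\varphi\psi(u))$. For a limit, the defining identities hold modulo each power of $\epsilon$.
\end{proof}

\section{Jets at the critical point}\label{sec:critical}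

\subsection{Evaluation at the critical point}

If $u_1$ is small and $u_2\ne0$, then $u_x$ has a zero near $x$, at $x+c$, where $\sum_{i\ge0}u_{1+i}c^i/i!=0$ by Taylor's formula. We solve this equation formally. Written as
\[
c=-\frac{u_1}{u_2}-\sum_{i\ge2}\frac{u_{1+i}}{u_2}\frac{c^i}{i!},
\]
it determines a unique power series in $u_1$ without constant term, because the coefficient of $u_1^a$ on the right involves only $i\le a$ and lower coefficients of $c$:
\[
c=-\frac{u_1}{u_2}-\frac{u_1^2u_3}{2u_2^3}+O(u_1^3).
\]
By induction on $a$ all monomials of $c$ have degree $-1$ and count $0$, since $u_{1+i}/u_2$ has degree $i-1$ and count $0$. So $c\in\mathcal F(-1,0,1)$. The value of $P\in\widehat A$ at the critical point is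
\[
\theta(P)=\sum_{i\ge0}D^iP\,\frac{c^i}{i!},\qquad U_j=\theta(u_j).
\]
If $P\in\mathcal F(K,n_0,0)$, the $i$th summand lies in $\mathcal F(K,n_0,i)$, so the family is summable and $\theta(P)-P$ has order $\ge1$. For $P,Q\in\widehat A$ the double family $D^iP\,D^jQ\,c^{i+j}/(i!\,j!)$ is summable, and the Leibniz formula shows that $\theta:\widehat A\to\widehat A$ is a ring homomorphism. It preserves the degree. By the choice of $c$, $U_1=0$.

\begin{lemma}\label{lem:U}
\begin{enumerate}
\item[(a)] For $j\ge2$, $U_j\in\widehat A_j$ has count $1$, and $U_2$ is invertible in $\widehat A$. For $q\in C$, $\theta(q)$ has degree $0$ and counts $\ge0$.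
\item[(b)] $u-U_0=\dfrac{u_1^2}{2u_2}(1+\nu)$ with $\nu\in\mathcal F(0,0,1)$ of count $0$. So $u-U_0$ is invertible in $\widehat R$, with inverse of degree $0$ and count $-1$.
\item[(c)] $D\theta(P)=0$ for all $P\in\widehat A$.
\item[(d)] Let $g\in C$, $E=E_{gu_1}$ and $p(\xi)=\sum_{j\ge2}U_j\xi^j/j!$. Then $E\theta(q)=0$ for $q\in C$, and
\begin{equation}\label{eq:EU}
\sum_{j\ge0}E(U_j)\frac{\xi^j}{j!}=\Big(\sum_{i\ge1}\theta(g^{(i)})\frac{p^i}{i!}\Big)p'(\xi).
\end{equation}
In particular $EU_0=EU_2=0$.
\end{enumerate}
\end{lemma}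

\begin{proof}
(a) The summands $u_{j+i}c^i/i!$ have count $1$, and $U_2=u_2(1+\sum_{i\ge1}u_{2+i}u_2^{-1}c^i/i!)$ with the sum in $\mathcal F(0,0,1)$. The statement on $\theta(q)$ is the case $q\in\mathcal F(0,0,0)$ of the estimate above.

(b) We have $u-U_0=-\sum_{i\ge1}u_ic^i/i!$, of degree $0$ and count $1$. The terms of order $2$ come from $i=1,2$ and equal $u_1^2/u_2-u_1^2/(2u_2)$; there are none of lower order.

(c) Let $\Phi$ be a continuous derivation that commutes with $D$ and preserves $\widehat A$. Applying it term by term,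
\begin{equation}\label{eq:chain-theta}
\Phi\theta(P)=\theta(\Phi P)+\Phi(c)\,\theta(DP).
\end{equation}
For $\Phi=D$, $P=u_1$ this reads $0=U_2(1+Dc)$, so $Dc=-1$, and then \eqref{eq:chain-theta} gives $D\theta(P)=0$.

(d) For $\Phi=E$, $P=u_1$ we get $0=\theta(g'u_1^2+gu_2)+E(c)U_2=(\theta(g)+E(c))U_2$, so $E(c)=-\theta(g)$. Then $E\theta(q)=\theta(q'gu_1)-\theta(g)\theta(q'u_1)=0$ because $\theta(u_1)=0$, and
\[
EU_j=\theta(D^j(gu_1))-\theta(g)U_{j+1}.
\]
Let $\theta_\xi=\theta\circ\exp(\xi D)$, a ring homomorphism $\widehat A\to\widehat A[[\xi]]$. The last formula says that the left side of \eqref{eq:EU} is $(\theta_\xi(g)-\theta(g))\theta_\xi(u_1)$. Now $\theta_\xi(u_1)=p'$, and applying $\theta$ to \eqref{eq:faa} gives $\theta_\xi(g)=\sum_i\theta(g^{(i)})p^i/i!$. This proves \eqref{eq:EU}, whose right side is $O(\xi^3)$.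
\end{proof}

\subsection{Separating the derivatives of $g$}

In \eqref{eq:EU} the derivatives $g^{(i)}$ are mixed, as they were in $D_gu_5$. The picture of Section~\ref{sec:first} tells how to separate them: describe the graph by its horizontal coordinate $\xi$, measured from the critical point, as a function of the height. The point at height $U_0+p$ has relative velocity $-(g(U_0+p)-g(U_0))$, whose Taylor coefficients in $p$ are the $g^{(i)}(U_0)$. Near a nondegenerate critical point $\xi$ is a power series in $\sqrt p$. So define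
\[
w=\xi\Big(\frac{2p(\xi)}{U_2\xi^2}\Big)^{1/2}=\xi\Big(1+\sum_{j\ge3}\frac{2U_j}{j!\,U_2}\xi^{j-2}\Big)^{1/2}=\xi+O(\xi^2)
\]
by the binomial series, so that $p=U_2w^2/2$, and let $\xi(w)=w+\sum_{j\ge2}z_jw^j$ be the compositional inverse. Then $z_j\in\mathbb Q[U_3/U_2,\dots,U_{j+1}/U_2]\subset\widehat A$. Since $U_j/U_2$ has count $0$ and degree $j-2$, the series are homogeneous if $\xi$ and $w$ are given degree $-1$; hence $z_j$ has count $0$ and degree $j-1$.

\begin{lemma}\label{lem:z}
For $g\in C$ and $i\ge1$: $Dz_{2i}=0$ and $E_{gu_1}z_{2i}=-\dfrac{\theta(g^{(i)})\,U_2^i}{2^i\,i!}$.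
\end{lemma}

\begin{proof}
The first claim follows from $DU_j=0$. Apply $E=E_{gu_1}$ to the coefficients of $\sum_jU_j\xi(w)^j/j!=U_2w^2/2$. The right side is killed since $EU_2=0$. On the left, \eqref{eq:EU} with $\xi=\xi(w)$ and $p=U_2w^2/2$ gives
\[
\Big(\sum_{i\ge1}\frac{\theta(g^{(i)})}{i!}\Big(\frac{U_2w^2}2\Big)^i\Big)p'(\xi(w))+p'(\xi(w))\sum_{j\ge2}E(z_j)w^j=0 .
\]
The factor $p'(\xi(w))=U_2w(1+O(w))$ is $w$ times an invertible series and can be canceled. Compare the coefficients of $w^{2i}$.
\end{proof}

The Lagrange inversion formula $z_j=\frac1j[\xi^{j-1}](\xi/w(\xi))^j$, where $[\xi^{j-1}]$ extracts a coefficient, gives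
\begin{equation}\label{eq:lagrange}
z_{2i}=\frac1{2i}[\xi^{2i-1}]\Big(1+\frac{U_3\xi}{3U_2}+\frac{U_4\xi^2}{12U_2}+\frac{U_5\xi^3}{60U_2}+\cdots\Big)^{-i}.
\end{equation}
For $i=2$, the expansion $(1+y)^{-2}=1-2y+3y^2-4y^3+\cdots$ yields
\[
z_4=\frac14\Big(-\frac{U_5}{30U_2}+\frac{U_3U_4}{6U_2^2}-\frac{4U_3^3}{27U_2^3}\Big)=-\frac{9U_2^2U_5-45U_2U_3U_4+40U_3^3}{1080\,U_2^3},
\]
and the numerator is $\theta(P)$ for the polynomial $P$ of Example~\ref{ex:r2}.

Given $L=\sum_{i=1}^r\ell_i\partial_u^i$, put
\[
Z=\sum_{i=1}^r2^i\,i!\,\theta(\ell_i)\,U_2^{-i}z_{2i}.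
\]
The $i$th summand has degree $-2i+(2i-1)=-1$ and counts $\ge-i$, so $Z\in\widehat A_{-1}$ has counts $\ge-r$. Since $D$ and $E_{gu_1}$ kill $\theta(\ell_i)$ and $U_2$, Lemma~\ref{lem:z} gives
\begin{equation}\label{eq:Z}
DZ=0,\qquad E_{gu_1}Z=-\sum_i\theta(\ell_i)\theta(g^{(i)})=-\theta(Lg).
\end{equation}

\section{A singular reduction}\label{sec:singular}

The derivation $D_g=E_{gu_1}-gD$ acts on $\widehat R$. It kills $U_2$ by Lemma~\ref{lem:U}, and it kills $u-U_0$ because $E_{gu_1}(u-U_0)=gu_1=gD(u-U_0)$. Multiplying $Z$ by these invariants we adjust the pole and the degree. For an integer $M$ let $\kappa=2M$ and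
\[
G=\frac{U_2^MZ}{u-U_0}\in\widehat R_{\kappa-1}.
\]
By \eqref{eq:Z},
\begin{equation}\label{eq:DgG}
D_gG=-\frac{U_2^M\,\theta(Lg)}{u-U_0}.
\end{equation}
The counts of $G$ are $\ge M-r-1$, so $\omega(G)\ge3(M-r-1)-(2M-1)=M-3r-2$. The induction below needs $\omega(G)\ge1$, to compensate the loss of $1$ caused by each $D$. We therefore fix
\[
M=3r+3,\qquad\kappa=6r+6 .
\]

The relation $u(x)=v(x+\epsilon^\kappa G(x))$ is expressed by the operator
\[
\tau=\sum_{m\ge0}\epsilon^{\kappa m}\frac{G^m}{m!}D^m ,
\]
a substitution by Lemma~\ref{lem:subst}(c). Let $X=\tau^{-1}(u)=u+\sum_{m\ge1}\epsilon^{\kappa m}X_m$.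

\begin{proposition}\label{prop:X}
We have $X_1=-Gu_1$, and $X_m\in\widehat R_{\kappa m}$, $\omega(X_m)\ge3$ for $m\ge1$. If $Lg=0$, then $E_{gu_1}X=g(X)\,DX$.
\end{proposition}

\begin{proof}
With $X_0=u$, the equation $\tau(X)=u$ reads $X_m=-\sum_{l=1}^m\frac{G^l}{l!}D^lX_{m-l}$. By induction the $l$th summand has degree $l(\kappa-1)+l+\kappa(m-l)=\kappa m$. Also $\omega(G^l)\ge l$, while $\omega(D^lX_{m-l})\ge3-l$: for $l<m$ by induction and Lemma~\ref{lem:weight}, for $l=m$ because $u_l$ has weight $3-l$.

Let $Lg=0$ and $E=E_{gu_1}$, so $EG=g\,DG$ by \eqref{eq:DgG}. If $\Phi$ is a derivation commuting with $D$, then term by term $\Phi\tau(P)=\tau(\Phi P)+\epsilon^\kappa(\Phi G)\tau(DP)$. Apply this to $\tau(X)=u$ with $\Phi=D$ and $\Phi=E$: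
\[
u_1=\tau(DX)+\epsilon^\kappa(DG)\,\tau(DX),\qquad gu_1=\tau(EX)+\epsilon^\kappa g\,(DG)\,\tau(DX).
\]
Subtracting $g$ times the first identity from the second gives $\tau(EX)=g\,\tau(DX)$. By Lemma~\ref{lem:subst}(d), $\tau(g(X))=g(\tau(X))=g$. Hence $\tau(EX)=\tau(g(X)DX)$, and $\tau$ is injective.
\end{proof}

\section{Removing the regular part: proof of Theorem~\ref{thm:main}}\label{sec:factor}

The coefficient $X_1$ splits as $X_1^-+X_1^+$, and we want to keep only $X_1^-\in R$. Simply discarding $X_1^+$ would destroy the identity of Proposition~\ref{prop:X}. Applying the automorphism $\exp(-\epsilon^\kappa E_\alpha)$ with $\alpha=X_1^+$ subtracts $\epsilon^\kappa\alpha$ from $u$, changes the higher coefficients, and transforms the identity in a controlled way. We repeat this at each order.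

\begin{proposition}\label{prop:sigma}
There is a substitution $\sigma$ commuting with $D$ such that:
\begin{enumerate}
\item[(a)] $Y:=\sigma(X)=u+\sum_{m\ge1}\epsilon^{\kappa m}Y_m$ with $Y_m\in R_{\kappa m}$ and $Y_1=(-Gu_1)^-$;
\item[(b)] for each $g\in C$ there is $\widehat W\in\widehat A[[\epsilon]]$ with $\sigma E_{gu_1}\sigma^{-1}=E_{\widehat W}$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) Put $X^{(0)}=X$. Suppose $X^{(m-1)}=u+\sum_{l\ge1}\epsilon^{\kappa l}X^{(m-1)}_l$ has $X^{(m-1)}_l\in\widehat R_{\kappa l}$ of weight $\ge3$ for all $l$, and $X^{(m-1)}_l\in R$ for $l<m$. Set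
\[
\alpha_m=(X^{(m-1)}_m)^+\in\widehat A_{\kappa m},\qquad X^{(m)}=\exp(-\epsilon^{\kappa m}E_{\alpha_m})X^{(m-1)} .
\]
The coefficient $X^{(m)}_l$ is a rational linear combination of the elements $E_{\alpha_m}^iX^{(m-1)}_{l-im}$ with $l-im\ge1$ and, if $l=im$, of $E^i_{\alpha_m}u=E^{i-1}_{\alpha_m}\alpha_m$. These have degree $\kappa l$, and weight $\ge3$ by Lemma~\ref{lem:weight} because $\omega(\alpha_m)\ge3$. The coefficients with $l<m$ are unchanged, and $X^{(m)}_m=X^{(m-1)}_m-\alpha_m=(X^{(m-1)}_m)^-\in R_{\kappa m}$ by the splitting in Lemma~\ref{lem:weight}. So the induction continues. Let $\sigma_m=\exp(-\epsilon^{\kappa m}E_{\alpha_m})\cdots\exp(-\epsilon^\kappa E_{\alpha_1})$. Since $\sigma_m\equiv\sigma_{m-1}\pmod{\epsilon^{\kappa m}}$, the limit $\sigma=\lim\sigma_m$ exists. It is a substitution by Lemma~\ref{lem:subst}(c),(d), it commutes with $D$ by Lemma~\ref{lem:derivations}, and $Y_m=X^{(m)}_m$.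

(b) For $\epsilon$-linear operators $a=O(\epsilon)$ and $b$ one has $e^{-a}be^a=\sum_n(-1)^n\operatorname{ad}_a^n(b)/n!$, where $\operatorname{ad}_a(b)=[a,b]$. Take $a=\epsilon^jE_\alpha$ and $b=E_\beta$ with $\alpha\in\widehat A$, $\beta\in\widehat A[[\epsilon]]$. By Lemma~\ref{lem:derivations} each $\operatorname{ad}_{E_\alpha}^n(E_\beta)$ is of the form $E_{\beta_n}$ with $\beta_n\in\widehat A[[\epsilon]]$, so $e^{-a}E_\beta e^a=E_{\beta'}$ with $\beta'=\beta+O(\epsilon^j)\in\widehat A[[\epsilon]]$. Applying this successively, $\sigma_mE_{gu_1}\sigma_m^{-1}=E_{\widehat W_m}$ with $\widehat W_m\in\widehat A[[\epsilon]]$ and $\widehat W_m\equiv\widehat W_{m-1}\pmod{\epsilon^{\kappa m}}$. Let $\widehat W=\lim\widehat W_m$.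
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Consider the change of variable $v=Y$, that is, $F_{\kappa m}=Y_m$ and $F_k=0$ for $\kappa\nmid k$. Each $F_k$ lies in $R_k$: it is homogeneous of degree $k$ and polynomial in $u_1^{\pm1},u_2,u_3,\dots$. For $g\in C$ the recursion \eqref{eq:recursion} gives $W_{l+1}(g)\in R_{l+1}$, by induction and the last statement of Lemma~\ref{lem:derivations}, and $W_{l+1}(g)=0$ unless $\kappa\mid l$. Because $F_k\in R$, the expressions $E_PF_k$ are defined for all $P\in\widehat R$. So the same recursion shows that $W(g)$ is the only solution of \eqref{eq:reduce} in the larger ring $\widehat R[[\epsilon]]$.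

\emph{Let $Lg=0$.} By Propositions \ref{prop:sigma} and \ref{prop:X} and Lemma~\ref{lem:subst}(d),
\[
E_{\widehat W}Y=\sigma E_{gu_1}X=\sigma(g(X)DX)=g(Y)DY .
\]
By uniqueness $\widehat W=W(g)$. So $W_{l+1}(g)\in\widehat A\cap R_{l+1}=A_{l+1}$ by \eqref{eq:intersection}, and $g\in S$. In particular, since $Lf=0$ and $f'\ne0$, the equation $u_t=W(f)=f(u)u_1+\sum_{m\ge1}\epsilon^{\kappa m}Q_{\kappa m}$ has the form \eqref{eq:pde}, and $v=Y$ is a reducing transformation of it. This is the only place where the hypotheses on $f$ are used.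

\emph{Let $Lg\not\equiv0$.} We have $W_{\kappa+1}(g)=\delta_gY_1=\delta_g(-Gu_1)-\delta_g\alpha_1$, and $\delta_g\alpha_1\in\widehat A$ because $D$ and $E_{gu_1}$ preserve $\widehat A$. By \eqref{eq:deltaG}, \eqref{eq:DgG} and Lemma~\ref{lem:U}(b),
\[
\delta_g(-Gu_1)=-\frac{u_1U_2^M\theta(Lg)}{u-U_0}\in-2\,(Lg)(u)\,\frac{u_2^{M+1}}{u_1}+\widehat A ,
\]
since $U_2$ and $\theta(Lg)$ differ from $u_2$ and $Lg$ by terms of order $\ge1$. So $W_{\kappa+1}(g)\in R$ contains the monomial $u_2^{M+1}/u_1$ with coefficient $-2Lg\not\equiv0$. It is not a differential polynomial, and $g\notin S$. Hence $S=\ker L$.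
\end{proof}

The first coefficient is explicit. By Lemma~\ref{lem:U}(b), $Y_1=-2u_2^{M+1}Z^0/u_1$, where $Z^0$ is the part of $Z$ of order $0$, obtained by replacing $U_j$ by $u_j$ and $\theta(\ell_i)$ by $\ell_i$. For $L=\partial_u^2$ we have $Z=8U_2^{-2}z_4$ and $Y_1=\frac2{135}u_2^{M-4}P/u_1$ with $P$ from Example~\ref{ex:r2}. At first order $M=4$ suffices; the value $M=9$ used in the proof keeps negative powers of $u_2$ out of the polar parts at all orders.

\begin{example}\label{ex:counter}
Let $f=u$, $h=u^2/2$, $L=\partial_u^3$, so $r=3$, $M=12$, $\kappa=24$. The constructed equation is $u_t=uu_x+\sum_{m\ge1}\epsilon^{24m}Q_{24m}$. Here $Z=48\,U_2^{-3}z_6$, so $F_{24}=-96\,u_2^{10}\zeta/u_1$, where by \eqref{eq:lagrange}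
\[
\zeta=\frac16[\xi^5]\Big(1+\frac{u_3\xi}{3u_2}+\frac{u_4\xi^2}{12u_2}+\frac{u_5\xi^3}{60u_2}+\frac{u_6\xi^4}{360u_2}+\frac{u_7\xi^5}{2520u_2}\Big)^{-3}.
\]
All $W_k(h)$ are homogeneous differential polynomials of degree $k$, and $h''-\frac{h'}{f'}f''=1$. But the flow obtained from $v_s=v^3v_x$ has in its $\epsilon^{24}$-coefficient the pole term $-12\,u_{xx}^{13}/u_x$, so the equation is not formally integrable.
\end{example}

\section{Independence of the reducing transformation}\label{sec:indep}

We work on the region $u_1>0$; on $u_1<0$ the argument is the same with $\log|u_1|$ and with $x_1<0$ below, and Theorem~\ref{thm:indep} follows by treating the two regions separately. The ring $\mathcal L$ is closed under $\partial_{u_j}$, which maps $\mathcal L_K$ to $\mathcal L_{K-j}$, hence under $D$ and $E_P$, $P\in\mathcal L$. Two reducing transformations of one equation differ by a transformation that preserves the flow $u_t=fu_1$, whose first nontrivial coefficient $H$ satisfies $\delta_fH=0$. So we first compute the kernel of $\delta_f$.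

\begin{lemma}\label{lem:kernel}
Let $f'\ne0$ on $J$ and $H\in\mathcal L_k$, $k\ge1$, with $\delta_fH=0$. Then $H=0$ if $k\ge2$, and $H=\rho(u)u_1$ with $\rho\in C$ if $k=1$.
\end{lemma}

\begin{proof}
Write $H=u_1G$ with $G\in\mathcal L_{k-1}$ depending on $u,u_1,\dots,u_m$. By \eqref{eq:deltaG} the hypothesis is $D_fG=0$. The coefficient $D_fu_j=D^j(fu_1)-fu_{j+1}$ depends only on $u,\dots,u_j$, so $D_f$ is a vector field on the space of $m$-jets. It becomes constant in the jets of the inverse function $x(u)$. Let $\partial=u_1^{-1}D$, $x_1=1/u_1$, $x_{j+1}=\partial x_j$. By induction $x_j=-u_ju_1^{-j-1}+(\text{a function of }u_1,\dots,u_{j-1})$ for $j\ge2$, so $u\in J$, $x_1>0$, $x_2,\dots,x_m\in\mathbb R$ are global coordinates; all $x_j$ have degree $-1$. We have $D_f(u_1^{-1})=-f'$, so by \eqref{eq:DgD}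
\[
[D_f,\partial]=D_f(u_1^{-1})D+u_1^{-1}[D_f,D]=-f'D+f'D=0 .
\]
Since $\partial q=q'$ for $q\in C$, it follows that $D_fx_j=\partial^{j-1}(-f')=-f^{(j)}$, and $D_f=-\sum_{j\ge1}f^{(j)}(u)\partial_{x_j}$. For fixed $u$ this is a constant vector field whose $x_1$-component is nonzero because $f'\ne0$. Its orbits in $\{x_1>0\}$ are rays, the level sets of $z=(z_2,\dots,z_m)$, $z_j=x_j-\frac{f^{(j)}}{f'}x_1$. So $G=\phi(u;z)$, and restricting to $x_1=1$ shows that $\phi$ is smooth on $J\times\mathbb R^{m-1}$.

The scaling $u_j\mapsto\lambda^{-j}u_j$ sends $z$ to $\lambda z$ and $G=\sum_iP_i(\log u_1)^i$ to $\lambda^{1-k}\sum_iP_i(\log u_1-\log\lambda)^i$. So $\lambda^{k-1}\phi(u;\lambda z)$ is a polynomial in $\log\lambda$. As $\lambda\to0^+$ it has a finite limit, by continuity of $\phi$ at $z=0$, so the polynomial is constant and equals the limit. For $k\ge2$ the limit is $0$, and $\lambda=1$ gives $\phi=0$. For $k=1$ we get $\phi(u;z)=\phi(u;0)=:\rho(u)$.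
\end{proof}

Smoothness for all real $u_2,\dots,u_m$ is needed: for $f=u$ the function $H=u_1^4/u_2=-u_1/x_2$ has degree $2$ and $\delta_fH=0$, because $D_fx_2=-f''=0$.

For $Y=u+O(\epsilon)$ in $\mathcal L[[\epsilon]]$ let $\eta_j=D^j(Y-u)$, and define the \emph{Taylor substitution} $u_j\mapsto D^jY$ by
\[
\varphi_Y(P)=\sum_\nu\frac{\partial^\nu P}{\nu!}\,\eta^\nu ,
\]
the sum over multi-indices $\nu=(\nu_0,\nu_1,\dots)$, extended $\epsilon$-linearly. It is a ring homomorphism by the Leibniz formula for $\partial^\nu$, and $\varphi_Y\equiv\mathrm{id}\pmod\epsilon$, so it is an automorphism of $\mathcal L[[\epsilon]]$. On $g\in C$ it gives $g(Y)$. Call $Y$ \emph{graded} if $[Y]_k\in\mathcal L_k$ for all $k$.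

\begin{lemma}\label{lem:taylor}
\begin{enumerate}
\item[(a)] $\varphi_Y$ commutes with $D$. If $E_WY=g(Y)DY$, then $E_W=\varphi_YE_{gu_1}\varphi_Y^{-1}$.
\item[(b)] The maps $\varphi_Y$ with $Y$ graded form a group, and $\varphi_Y$ is determined by $\varphi_Y(u)=Y$.
\item[(c)] For $\beta\in\mathcal L_1$, $\exp(\epsilon E_\beta)$ belongs to this group.
\end{enumerate}
\end{lemma}

\begin{proof}
The computation in Lemma~\ref{lem:subst}(a), in several variables, gives the chain rule
\[
\Phi\varphi_Y(P)=\sum_j\varphi_Y(\partial_{u_j}P)\,\Phi(D^jY)\qquad(P\in\mathcal L)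
\]
for $\Phi=D$, $E_W$ or $\partial_\epsilon$.

(a) For $\Phi=D$ the right side is $\varphi_Y(\sum_ju_{j+1}\partial_{u_j}P)=\varphi_Y(DP)$. For $\Phi=E_W$ we have $E_WD^jY=D^j(g(Y)DY)=D^j\varphi_Y(gu_1)=\varphi_Y(D^j(gu_1))$, so the right side is $\varphi_Y(E_{gu_1}P)$.

(b) The computation in Lemma~\ref{lem:subst}(d), in several variables and using (a), gives $\varphi_Y\varphi_{Y'}=\varphi_{\varphi_Y(Y')}$. With $Y'=\varphi_Y^{-1}(u)$ we get $\varphi_Y\varphi_{Y'}=\varphi_u=\mathrm{id}$, so inverses are Taylor substitutions. Put $\deg\epsilon=-1$. If $Y$ is graded, then $\eta_j$ has degree $j$, so $\varphi_Y$ and $\varphi_Y^{-1}=\sum_i(\mathrm{id}-\varphi_Y)^i$ preserve the degree and send graded series to graded series.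

(c) The series $Y=\exp(\epsilon E_\beta)u$ is graded and $\partial_\epsilon D^jY=E_\beta D^jY$. By the chain rule $\partial_\epsilon\varphi_Y(P)=E_\beta\varphi_Y(P)$ for $P\in\mathcal L$, which forces $\varphi_Y(P)=\exp(\epsilon E_\beta)P$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:indep}]
Let $Y,Y'$ be two reducing transformations of class $\mathcal L$ of the same equation, with flows $W(g)$, $W'(g)$. Then $W(f)=W'(f)$ is the right side of \eqref{eq:pde}, so by Lemma~\ref{lem:taylor}(a) the element $\psi=\varphi_Y^{-1}\varphi_{Y'}$ of the group commutes with $E_{fu_1}$.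

Let $\chi$ be any element of the group that commutes with $E_{fu_1}$. Then $E_{fu_1}\chi(u)=\chi(fu_1)=f(\chi(u))D\chi(u)$. If $\chi(u)=u+\epsilon^kH_k+O(\epsilon^{k+1})$, the coefficient of $\epsilon^k$ in this identity is $\delta_fH_k=0$, and $H_k\in\mathcal L_k$. For $\chi=\psi$, $k=1$, Lemma~\ref{lem:kernel} gives $\psi(u)=u+\epsilon\rho u_1+O(\epsilon^2)$. By \eqref{eq:commute}, $E_{\rho u_1}$ commutes with every $E_{gu_1}$. So $\chi=\exp(-\epsilon E_{\rho u_1})\psi$ lies in the group, commutes with $E_{fu_1}$, and has $\chi(u)=u+O(\epsilon^2)$. Lemma~\ref{lem:kernel} for $k=2,3,\dots$ in turn gives $\chi(u)=u$, hence $\chi=\mathrm{id}$. Thus $\psi=\exp(\epsilon E_{\rho u_1})$ commutes with every $E_{gu_1}$, and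
\[
E_{W'(g)}=\varphi_Y\psi E_{gu_1}\psi^{-1}\varphi_Y^{-1}=E_{W(g)} .
\]
Applying both sides to $u$ gives $W'(g)=W(g)$.
\end{proof}

\section{Infinitely many symmetries}\label{sec:infinite}

The Cramer argument of Section~\ref{sec:intro} works at order $k$ if $N_k$ symmetries are available. The one new point is that the determinant may vanish somewhere.

\begin{proof}[Proof of Theorem~\ref{thm:infinite}]
For $k=1$ we have $W_1(g)=gu_1\in A_1$. Fix $k\ge2$ and write \eqref{eq:B} with $N=N_k$, $B_j=B_{k,j}$, $B_0=0$. If $N=0$, then $W_k\equiv0$; let $N\ge1$. Choose $g_1,\dots,g_N\in S$ as in the hypothesis and put $\Delta=\operatorname{Wr}(g_1',\dots,g_N')=\det(g_i^{(j)})_{1\le i,j\le N}$. The set $J_0=\{\Delta\ne0\}$ is open and dense. Cramer's rule applied to $W_k(g_i)=\sum_jg_i^{(j)}B_j$ shows that $\Delta B_j$ is a $C$-linear combination of the $W_k(g_i)$, so $\Delta B_j\in A_k$.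

Let $m_1,\dots,m_d$ be the monomials of degree $k$ in $u_1,\dots,u_k$. For $u\in J_0$ we have $B_j=\sum_ib_i(u)m_i$ on the whole region $u_1\ne0$, with $b_i$ defined on $J_0$, and we must extend the $b_i$ smoothly to $J$. The $m_i$ are linearly independent functions on $u_1>0$, so there are points $\pi_1,\dots,\pi_d$ with $u_1>0$, in the space of the jet variables $u_1,u_2,\dots$ on which $B_j$ and the $m_i$ depend, such that the matrix $(m_i(\pi_l))$ is invertible. Then the $b_i(u)$ are linear combinations with constant coefficients of the values $B_j(u;\pi_l)$, which are smooth on $J$. This extends $b_i$ to an element of $C$. The function $B_j-\sum_ib_im_i$ is continuous on $u_1\ne0$ and vanishes for $u\in J_0$, hence for all $u\in J$. So $B_j\in A_k$ for all $j$, and $W_k(g)\in A_k$ for all $g\in C$. Hence $S=C$.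

For the last assertion, let $N$ be given. Among $N+1$ linearly independent analytic functions in $S$ there are $N$ that are independent modulo constants, since their images span a space of dimension $\ge N$ in $C/\mathbb R$. The derivatives of these are linearly independent analytic functions. By B\^ocher's theorem, the Wronskian of $N$ linearly independent analytic functions on an interval is not identically zero. We recall the reason. An invertible constant linear change of the functions multiplies the Wronskian by a nonzero constant, and by elimination we may assume that their orders of vanishing $d_1<\dots<d_N$ at a point $u_*$ are distinct; then the lowest term of the Wronskian is a nonzero multiple of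
\[
\operatorname{Wr}\big((u-u_*)^{d_1},\dots,(u-u_*)^{d_N}\big)=\prod_{i<j}(d_j-d_i)\,(u-u_*)^{\sum_id_i-N(N-1)/2}.
\]
A nonzero analytic function on an interval has isolated zeros, so the hypothesis of the first part holds.
\end{proof}

\begin{remark}
Linear independence of infinitely many smooth functions in $S$ is not enough. Take $f=u$ and $L=\ell(u)\partial_u^2$ with $\ell\not\equiv0$ supported in a compact subinterval $I\subset J$. By Theorem~\ref{thm:main} some equation has $S=\ker L$. This space contains every $g\in C$ that vanishes on a neighborhood of $I$, so it is infinite-dimensional, but $u^2\notin S$.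
\end{remark}

\begin{thebibliography}{1}
\bibitem{LZ} Si-Qi Liu, Youjin Zhang, \emph{On Quasitriviality and Integrability of a Class of Scalar Evolutionary PDEs}, arXiv:nlin/0510019 (2005).
\end{thebibliography}
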